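\title{Periodic orbits of small mean action for area-preserving maps of the annulus}

\begin{abstract}
Let $f$ be an area-preserving diffeomorphism of the closed annulus that is a rotation near each boundary circle. We prove a conjecture stated by Weiler: if the Calabi invariant of $f$ is smaller than the larger of the two boundary values of the action function, then the infimum of the mean action over the periodic orbits of $f$ is at most the Calabi invariant. The proof has two parts. A finite-dimensional variational argument produces periodic orbits whose mean action and rotation number approximate those of either boundary circle. A one-parameter family of contact forms on a closed three-manifold, together with the Weyl law for the spectral invariants of embedded contact homology, handles the case in which the Calabi invariant lies below both boundary values. We also give two-sided bounds for a family of primitives of the area form and show that the result is sharp.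
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The action function and its averages}

Let $S^1=\mathbb R/\mathbb Z$, and let $\mathbb A=[-1,1]\times S^1$ be the closed annulus with coordinates $(p,q)$, area form $\omega=dp\wedge dq$ of total area $2$, and boundary circles $\mathbb A_\pm=\{\pm1\}\times S^1$. Throughout the paper $f$ is a diffeomorphism of $\mathbb A$ with $f^*\omega=\omega$ that preserves each boundary circle and is a \emph{rotation near the boundary}: there are $\theta_+,\theta_-\in\mathbb R$ and a lift $\tilde f$ of $f$ to the strip $[-1,1]\times\mathbb R$ such that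
\[
\tilde f(p,q)=(p,q+\theta_+)\ \text{ for $p$ near $1$},\qquad \tilde f(p,q)=(p,q+\theta_-)\ \text{ for $p$ near $-1$}.
\]
Let $\beta=p\,dq$, so that $d\beta=\omega$. The form $f^*\beta-\beta$ is closed and vanishes near $\partial\mathbb A$. A closed $1$-form on an annulus that vanishes along one essential circle has zero period and is therefore exact, so there is a unique smooth function $g:\mathbb A\to\mathbb R$ with
\[
f^*\beta-\beta=dg,\qquad g=\theta_+\ \text{ on }\mathbb A_+ .
\]
This is the \emph{action function} of $f$. It is constant near each boundary circle; we write $g_\pm$ for its value on $\mathbb A_\pm$, so $g_+=\theta_+$. For an arc $\gamma$ from $x$ to $y$ we have $g(y)-g(x)=\int_{f\circ\gamma}\beta-\int_\gamma\beta$, and $\int_\gamma\beta$ is the signed area between $\gamma$ and the circle $p=0$; so $g$ records how $f$ changes such areas. The normalizing constant $\theta_+$ is the integral of $\beta$ along the boundary line $p=1$ from a point to its image under $\tilde f$.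

The \emph{Calabi invariant} of $f$ is the space average of $g$, and the \emph{mean action} of a periodic orbit $\gamma=(x_0,x_1=f(x_0),\dots,x_k=x_0)$ is its average over $\gamma$:
\[
\operatorname{Cal}(f)=\frac12\int_{\mathbb A}g\,\omega,\qquad \mathcal A(\gamma)=\frac1k\sum_{i=0}^{k-1}g(x_i).
\]
We write $\mathcal P(f)$ for the set of periodic orbits and use the convention $\inf\emptyset=+\infty$. Replacing $\tilde f$ by $\tilde f+(0,M)$, $M\in\mathbb Z$, adds $M$ to $g$, hence to $g_\pm$, $\operatorname{Cal}(f)$ and $\mathcal A(\gamma)$; inequalities between these numbers do not depend on the lift.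

By Birkhoff's ergodic theorem the time average of $g$ along the orbit of $x$ exists for almost every $x$, and its space average is $\operatorname{Cal}(f)$. So the points whose time average is at most $\operatorname{Cal}(f)$ form a set of positive area. It is natural to ask whether periodic orbits do as well, that is, whether $\inf_\gamma\mathcal A(\gamma)\le\operatorname{Cal}(f)$. For maps that preserve every circle $p=\mathrm{const}$ the answer can be read off directly.

\begin{example}\label{ex:integrable}
Let $\tilde f(p,q)=(p,q+\theta(p))$ with $\theta$ smooth and constant near $\pm1$. Then $f^*\beta-\beta=p\,\theta'(p)\,dp$, so $g$ is the function of $p$ with $g'=p\,\theta'$ and $g(1)=\theta(1)$. The periodic points fill the circles on which $\theta(p)\in\mathbb Q$, and their mean action is $g(p)$.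

If $g$ is not constant, let $p_0$ be a boundary point, relative to $[-1,1]$, of the set where $g$ is minimal. On no neighborhood of $p_0$ is $g$ constant, so on no neighborhood of $p_0$ is $\theta$ constant, and by the intermediate value theorem $\theta$ takes rational values at points arbitrarily close to $p_0$. Hence $\inf_\gamma\mathcal A(\gamma)=\min g\le\operatorname{Cal}(f)$.

If $g$ is constant, then $\theta\equiv\theta_0$ is constant, $f$ is a rigid rotation, and $g_+=g_-=\operatorname{Cal}(f)=\theta_0$. For $\theta_0\notin\mathbb Q$ there is no periodic orbit and the inequality fails.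
\end{example}

Some hypothesis must therefore exclude the irrational rotations, and a strict inequality between $\operatorname{Cal}(f)$ and a boundary value of $g$ does so. Weiler conjectured that it suffices for $\operatorname{Cal}(f)$ to lie below the \emph{larger} boundary value; we take the statement from Qu \cite{Qu}. Our main result is that the conjecture is true.

\begin{theorem}\label{thm:main}
If $\operatorname{Cal}(f)<\max\{g_+,g_-\}$, then $\mathcal P(f)\neq\emptyset$ and
\[
\inf\{\mathcal A(\gamma)\mid\gamma\in\mathcal P(f)\}\le\operatorname{Cal}(f).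
\]
\end{theorem}

\subsection{The two halves of the proof}

The hypothesis splits according to the position of $\operatorname{Cal}(f)$ relative to the smaller boundary value, and the two cases need different tools.

If $\min\{g_+,g_-\}\le\operatorname{Cal}(f)$, it is enough to find periodic orbits with mean action close to the smaller boundary value. The boundary circle itself carries no periodic orbit when its rotation number is irrational, so the orbits must be found inside. We extend $f$ to the infinite cylinder, plant there a circle of periodic points at the desired action level, and compare the discrete action functionals of two adjacent homotopy classes; they differ by a bounded function, and only one of them sees the planted circle (Section~\ref{sec:A}).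

If $\operatorname{Cal}(f)<\min\{g_+,g_-\}$, we realize $f$ as a return map of the Reeb flows of a family of contact forms $\lambda_s$ on a closed three-manifold. Were all mean actions larger than $\operatorname{Cal}(f)$, the spectral invariants of embedded contact homology would grow too slowly in $s$ to be compatible, through the Weyl law, with the growth of the volume (Section~\ref{sec:B}).

Section~\ref{sec:reduction} states the two propositions, Section~\ref{sec:normal} puts $f$ in the Hamiltonian form that both proofs use, and Section~\ref{sec:complements} collects what else the propositions give: upper and lower bounds for other primitives of $\omega$, a constraint on maps without periodic orbits, and the sharpness of Theorem~\ref{thm:main}.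

\section{Reduction to two propositions}\label{sec:reduction}

Let $D:\mathbb A\to\mathbb R$ be the displacement $D(x)=q(\tilde f\tilde x)-q(\tilde x)$, where $\tilde x$ is any lift of $x$. It equals $\theta_\pm$ near $\mathbb A_\pm$ and satisfies $f^*dq-dq=dD$. If $f^kx=x$ and $\tilde f^k\tilde x=\tilde x+(0,r)$, the \emph{rotation number} of the orbit $\gamma$ of $x$ is $\rho(\gamma)=r/k$, the average of $D$ over $\gamma$.

The primitive $\beta$ vanishes on the middle circle. It costs nothing to treat at once the primitives that vanish on the other circles $p=-\nu$. For $\nu\in[-1,1]$ put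
\[
\beta_\nu=(p+\nu)\,dq,\qquad g_\nu=g+\nu D,\qquad \operatorname{Cal}_\nu=\frac12\int_{\mathbb A}g_\nu\,\omega,\qquad g_\nu^\pm=g_\pm+\nu\theta_\pm .
\]
Then $f^*\beta_\nu-\beta_\nu=dg_\nu$, the number $g^\pm_\nu$ is the value of $g_\nu$ near $\mathbb A_\pm$, and the average of $g_\nu$ over a periodic orbit is $\mathcal A_\nu(\gamma)=\mathcal A(\gamma)+\nu\rho(\gamma)$. Theorem~\ref{thm:main} concerns $\nu=0$.

\begin{proposition}\label{prop:A}
Assume $(\theta_+,g_+)\neq(\theta_-,g_-)$. Then for each of the two signs there are periodic orbits $\gamma_n$ of $f$ with $\mathcal A(\gamma_n)\to g_\pm$ and $\rho(\gamma_n)\to\theta_\pm$.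
\end{proposition}

\begin{proposition}\label{prop:B}
Let $\nu\in(-1,1)$. If $\operatorname{Cal}_\nu<\min\{g_\nu^+,g_\nu^-\}$, then $\mathcal P(f)\neq\emptyset$ and $\inf_\gamma\mathcal A_\nu(\gamma)\le\operatorname{Cal}_\nu$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $\operatorname{Cal}(f)<\min\{g_+,g_-\}$, apply Proposition~\ref{prop:B} with $\nu=0$. Otherwise $\min\{g_+,g_-\}\le\operatorname{Cal}(f)<\max\{g_+,g_-\}$. Then $g_+\ne g_-$, and Proposition~\ref{prop:A} gives $\mathcal P(f)\ne\emptyset$ and $\inf_\gamma\mathcal A(\gamma)\le\min\{g_+,g_-\}\le\operatorname{Cal}(f)$.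
\end{proof}

\section{A Hamiltonian normal form}\label{sec:normal}

A time-dependent function $H_t$ on $\mathbb A$ that depends only on $p$ and $t$ near $\partial\mathbb A$ generates an area-preserving isotopy $\varphi_t$ through $\dot q=\partial_pH_t$, $\dot p=-\partial_qH_t$. The vector field $X_{H_t}$ of this system satisfies $\omega(X_{H_t},\cdot)=-dH_t$. Cartan's formula gives $\mathcal L_{X_H}\beta_\nu=d(\beta_\nu(X_H)-H)$, hence
\begin{equation}\label{eq:action}
\varphi_1^*\beta_\nu-\beta_\nu=d\int_0^1\big((p+\nu)\,\partial_pH_t-H_t\big)\circ\varphi_t\,dt .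
\end{equation}
If $H_t$ generates $\varphi_t$ and $L_t$ generates $h_t$, then $H_t+L_t\circ\varphi_t^{-1}$ generates $\varphi_t\circ h_t$.

Both proofs need $\tilde f$ as the time-one map of a Hamiltonian that is explicit near $\partial\mathbb A$. Its slopes there must be $\theta_\pm$. Its additive constants are forced by \eqref{eq:action} with $\nu=0$: for $H=\theta_\pm p+k_\pm$ the integrand is $-k_\pm$, which has to equal $g_\pm$. So put
\[
F=g_-+\theta_-
\]
and fix a smooth function $K:[-1,1]\to\mathbb R$ with
\begin{equation}\label{eq:K}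
K(p)=\theta_+(p-1)\ \text{ near }1,\qquad K(p)=\theta_-(p+1)-F\ \text{ near }-1 .
\end{equation}
Its flow is $\tilde\psi_t(p,q)=(p,q+tK'(p))$. By \eqref{eq:action}, $pK'-K$ is an action function of $\psi=\psi_1$, and it equals $g_\pm$ near $\mathbb A_\pm$.

\begin{lemma}\label{lem:normal}
\begin{enumerate}
\item[(a)] There is an isotopy $h_t$, $t\in[0,1]$, generated by a Hamiltonian $L_t$ supported in a compact subset of $\operatorname{int}\mathbb A$ and vanishing for $t$ near $0$ and $1$, whose lift $\tilde h_t$ with $\tilde h_0=\mathrm{id}$ satisfies $\tilde f=\tilde\psi_1\circ\tilde h_1$.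
\item[(b)] There is a smooth Hamiltonian $H_t$, $1$-periodic in $t$ and given by the formulas \eqref{eq:K} near $\partial\mathbb A$ for all $t$, such that $\tilde f$ is the time-one map of its lifted flow.
\item[(c)] For every such $H_t$, with flow $\varphi_t$,
\[
g_\nu=\int_0^1\big((p+\nu)\,\partial_pH_t-H_t\big)\circ\varphi_t\,dt,\qquad\int_{\mathbb A}D\,\omega=F,\qquad\operatorname{Cal}_\nu=\operatorname{Cal}(f)+\frac{\nu F}2 .
\]
\end{enumerate}
\end{lemma}

Thus $F$ is the flux of $\tilde f$, twice the mean displacement, and $g_-=F-\theta_-$ is determined by it.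

\begin{proof}
Let $h=\psi^{-1}f$. Its lift $\tilde h=\tilde\psi_1^{-1}\tilde f$ is the identity near both boundary lines. We join $h$ to the identity first by some isotopy, then by an area-preserving one, then by one with compactly supported Hamiltonian.

\emph{Step 1: an isotopy.} We use a standard fact of surface topology. The isotopy classes of diffeomorphisms of $\mathbb A$ compactly supported in $\operatorname{int}\mathbb A$ form a group $\mathbb Z$ generated by the Dehn twist, and the class of a map is the difference of the integer translations by which a lift acts on the two boundary lines. For $h$ this difference is $0$. So there is a smooth isotopy $k_t$ from $k_0=\mathrm{id}$ to $k_1=h$ supported in a fixed compact subset of $\operatorname{int}\mathbb A$.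

\emph{Step 2: Moser's argument.} Let $\alpha_t=k_t^*\beta-\beta-t\,(h^*\beta-\beta)$. Since $h^*\beta-\beta$ is closed, $d\alpha_t=k_t^*\omega-\omega$; moreover $\alpha_t$ is supported in a fixed compact subset of $\operatorname{int}\mathbb A$ and $\alpha_0=\alpha_1=0$. The forms $\omega_{t,u}=(1-u)\,\omega+u\,k_t^*\omega$, $u\in[0,1]$, are positive area forms. Define $Z_{t,u}$ by $\omega_{t,u}(Z_{t,u},\cdot)=-\alpha_t$, and let $m_{t,u}$ be the isotopy in $u$ that it generates for fixed $t$. Then $\partial_u(m_{t,u}^*\omega_{t,u})=m_{t,u}^*(-d\alpha_t+k_t^*\omega-\omega)=0$, so $m_t=m_{t,1}$ satisfies $m_t^*k_t^*\omega=\omega$, and $m_0=m_1=\mathrm{id}$. Hence $h_t=k_t\circ m_t$ is an area-preserving, compactly supported isotopy from $\mathrm{id}$ to $h$. Reparametrize it to be constant for $t$ near $0$ and $1$, and let $X_t$ be its vector field. The form $\omega(X_t,\cdot)$ is closed and vanishes near $\partial\mathbb A$, so it equals $-dL_t$ with $L_t=0$ near $\mathbb A_+$ and $L_t=\ell(t)$ near $\mathbb A_-$. For $t$ near $0$ and $1$ we have $L_t=0$ and $\ell(t)=0$.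

\emph{Step 3: removing $\ell$.} This is where the choice of $F$ enters. By \eqref{eq:action}, $h^*\beta-\beta=dg_h$ with $g_h=0$ near $\mathbb A_+$ and $g_h=-\int_0^1\ell\,dt$ near $\mathbb A_-$. Since $f^*\beta-\beta=h^*(\psi^*\beta-\beta)+h^*\beta-\beta$, the function $(pK'-K)\circ h+g_h$ is an action function of $f$; it equals $\theta_+$ on $\mathbb A_+$, so it is $g$. On $\mathbb A_-$ this reads $g_--\int_0^1\ell\,dt=g_-$, so $\int_0^1\ell\,dt=0$. Let $e(p)$ be smooth, $1$ near $-1$ and $0$ near $1$. The Hamiltonian $-\ell(t)e(p)$ generates $\epsilon_t(p,q)=(p,\,q-e'(p)\int_0^t\ell)$, and $\epsilon_1=\mathrm{id}$. The isotopy $h_t\circ\epsilon_t$ ends at $h$ and is generated by $L_t-\ell(t)\,e\circ h_t^{-1}$, which vanishes near $\partial\mathbb A$ and for $t$ near $0$ and $1$. Rename this isotopy $h_t$ and its Hamiltonian $L_t$. Its lift starting at the identity is the identity near $p=1$, so it ends at $\tilde h$. This proves (a).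

For (b) take $H_t=K+L_t\circ\psi_t^{-1}$, which generates $\psi_t\circ h_t$. It equals $K$ near $\partial\mathbb A$, and everywhere for $t$ near $0$ and $1$, so it extends smoothly and periodically in $t$.

For (c), by \eqref{eq:action} the integral is an action function for $\beta_\nu$, and on $\mathbb A_+$ it equals $(1+\nu)\theta_+=g_\nu^+$; so it is $g_\nu$. Next, $D=\int_0^1\partial_pH_t\circ\varphi_t\,dt$ and $\varphi_t$ preserves $\omega$, so $\int_{\mathbb A}D\,\omega=\int_0^1\!\int_{\mathbb A}\partial_pH_t\,dp\,dq\,dt=K(1)-K(-1)=F$. The last formula follows from $g_\nu=g+\nu D$.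
\end{proof}

\section{Periodic orbits that approximate a boundary circle}\label{sec:A}

This section proves Proposition~\ref{prop:A}. The involution $\iota(p,q)=(-p,-q)$ preserves $\omega$ and $\beta$ and exchanges the boundary circles. For $\iota\tilde f\iota$ the boundary rotations are $(\theta_+',\theta_-')=(-\theta_-,-\theta_+)$, the action function is $g\circ\iota-F$ (its value on $\mathbb A_+$ is $g_--F=-\theta_-$), and rotation numbers change sign. The hypothesis is preserved and the two conclusions are exchanged, so it suffices to treat $\mathbb A_-$. If $\theta_-\in\mathbb Q$, the orbits on $\mathbb A_-$ are periodic with mean action $g_-$ and rotation number $\theta_-$. So let $\theta_-\notin\mathbb Q$. For an integer $N\ge2$ put $r=\lfloor N\theta_-\rfloor$, so that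
\begin{equation}\label{eq:r}
N\theta_--1<r<N\theta_-<r+1<N\theta_-+1 .
\end{equation}
A point $x$ has \emph{class} $j$ if $\tilde f^N\tilde x=\tilde x+(0,j)$. We look for points of class $r$ or $r+1$ with $\sum_{i<N}g(f^ix)$ close to $Ng_-$.

\subsection{The integrable case by hand}\label{sub:hand}

Let $\tilde f(p,q)=(p,q+\theta(p))$ as in Example~\ref{ex:integrable}, and let $V(p)=\int_1^p\theta$, so that $g=p\,\theta-V$. The function $u(p)=rp-NV(p)$ satisfies
\[
u'=r-N\theta,\qquad Ng-u=p\,(N\theta-r).
\]
So the critical points of $u$ are the circles of class $r$, those of $u+p$ are the circles of class $r+1$, and in both cases the critical value is $Ng(p)$. Start at $p=-1$, where $r<N\theta<r+1$, and move to the right. As long as $r\le N\theta\le r+1$ we have $|u'|\le1$ and $|Ng-u|\le1$, hence $|Ng(p)-Ng_-|\le4$. If we arrive at $p=1$ with $r<N\theta<r+1$ throughout, then $N|\theta_+-\theta_-|<1$ and $N|g_+-g_-|\le4$; for large $N$ the hypothesis of the proposition excludes this. So there is a first $p$ with $N\theta(p)\in\{r,r+1\}$, and this circle consists of periodic points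 with mean action within $4/N$ of $g_-$.

Both classes are needed, since $\theta$ may leave $\theta_-$ upward or downward, and they are linked because $u$ and $u+p$ differ by a bounded function. For a general map one cannot move to the right. We replace $u$ and $u+p$ by functions $\Phi_0,\Phi_1$ of many variables, and we use that functions at bounded distance have nested sublevel sets. To give this comparison something to detect, we create outside $\mathbb A$ a critical circle of $\Phi_0$ at a level near $Ng_-$ that has no counterpart for $\Phi_1$.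

\subsection{Extension to the cylinder}

Let $\psi$, $h_t$ and $h=h_1$ be as in Lemma~\ref{lem:normal}. Extend $h_t$ by the identity to $\mathbb R\times S^1$, and extend $\psi$ by $\tilde\psi(p,q)=(p,q+\theta(p))$, where $\theta:\mathbb R\to\mathbb R$ is smooth, $\theta=K'$ on $[-1,1]$, and:
\begin{itemize}
\item $\theta'>0$ on $(-2,-1)$, and $\theta=\theta_--1$ for $p\le-2$;
\item in \emph{Case I}, $\theta_+\neq\theta_-$: $\theta=\theta_+$ for $p\ge1$;
\item in \emph{Case II}, $\theta_+=\theta_-$ and hence $g_+\ne g_-$: $\theta'>0$ on $(1,2)$, and $\theta=\theta_-+1$ for $p\ge2$.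
\end{itemize}
The twist on $(-2,-1)$ creates the circle of class $r$. The twist on $(1,2)$ in Case II keeps $N\theta$ away from $[r,r+1]$ for $p\ge2$, which will be needed when $p$ is truncated to a bounded function. The extended map $\psi h$ is again denoted by $f$, with lift $\tilde f=\tilde\psi\tilde h$. In Case I we assume from now on that $N|\theta_+-\theta_-|>1$.

\subsection{Generating functions}

A map close to the identity is encoded by one function, so we cut $h$ into small pieces: $h=h^{(l)}\circ\dots\circ h^{(1)}$ with $h^{(i)}=h_{i/l}\circ h_{(i-1)/l}^{-1}$, lifted by means of $\tilde h_t$. Write a lifted piece as $(p,q)\mapsto(P,Q)$, and take $l$ so large that $|\partial P/\partial p-1|<\frac12$ for every piece. For fixed $q$ the map $p\mapsto P$ has positive derivative and is the identity for $|p|\ge1$, so it is a diffeomorphism of $\mathbb R$, and $(P,q)$ are global coordinates on $\mathbb R\times S^1$. The form $(Q-q)\,dP+(p-P)\,dq$ has differential $dp\wedge dq-dP\wedge dQ=0$ and vanishes outside a compact subset of $\operatorname{int}\mathbb A$. So it equals $dV_i$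 for a function $V_i(P,q)$ that is $1$-periodic in $q$, zero for $P\ge1$ and constant for $P\le-1$. For $\psi$ the same form is $\theta(P)\,dP=dV$ with $V(P)=\int_1^P\theta$. For each of these maps and its function $W\in\{V_1,\dots,V_l,V\}$,
\begin{equation}\label{eq:gen}
p=P+\partial_qW(P,q),\qquad Q=q+\partial_PW(P,q),\qquad P\,dQ-p\,dq=d\big(P(Q-q)-W\big).
\end{equation}
The first two equations hold exactly when $(P,Q)$ is the image of $(p,q)$. The third follows from $d(P(Q-q))=P\,dQ-P\,dq+(Q-q)\,dP$ and $dW=(Q-q)\,dP+(p-P)\,dq$.

The sum of the terms $P(Q-q)-W$ over the $l+1$ steps of $f=\psi h^{(l)}\cdots h^{(1)}$ is therefore an action function $\bar g$ of the extended map. At $p=1$ it equals $\theta_+$, so $\bar g=g$ on $\mathbb A$. For $|p|\ge1$ the pieces $h^{(i)}$ contribute constants, so $\bar g$ depends only on $p$ and $\bar g'=p\,\theta'$.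

\subsection{Two action functionals and their critical points}

Let $J=(l+1)N$, let $f_0,\dots,f_{J-1}$ be $N$ repetitions of the list $h^{(1)},\dots,h^{(l)},\psi$, and let $W_0,\dots,W_{J-1}$ be their generating functions. Let $\mathcal E$ be the quotient of $\mathbb R^J\times\mathbb R^J\ni(q_0,\dots,q_{J-1},p_0,\dots,p_{J-1})$ by the translation that adds $1$ to every $q_j$, with the flat metric. With the conventions $p_J=p_0$ and $q_J=q_0+r$, define on $\mathcal E$
\[
\Phi_0=\sum_{j=0}^{J-1}\big[p_{j+1}(q_{j+1}-q_j)-W_j(p_{j+1},q_j)\big].
\]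
Replacing $r$ by $r+1$ adds $p_0$ to $\Phi_0$. This term is unbounded on $\mathcal E$, so we truncate it. Let $\chi:\mathbb R\to\mathbb R$ be smooth with $\chi(p)=p$ for $|p|\le2$, $0\le\chi'\le1$, and $\chi'=0$ for $|p|\ge4$, and put
\[
\Phi_1=\Phi_0+\chi(p_0),\qquad\text{so that}\quad|\Phi_1-\Phi_0|\le4 .
\]
The partial derivatives of $\Phi_0$ are
\begin{equation}\label{eq:grad}
\frac{\partial\Phi_0}{\partial p_{j+1}}=q_{j+1}-q_j-\partial_PW_j(p_{j+1},q_j),\qquad\frac{\partial\Phi_0}{\partial q_j}=p_j-p_{j+1}-\partial_qW_j(p_{j+1},q_j),
\end{equation}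
and those of $\Phi_1$ differ only by the term $\chi'(p_0)$ in $\partial/\partial p_0=\partial/\partial p_J$. By \eqref{eq:gen}, a critical point is a sequence with $(p_{j+1},q_{j+1})=f_j(p_j,q_j)$ for $j<J-1$ that closes up: its initial point $\tilde x=(p_0,q_0)$ satisfies $\tilde f^N\tilde x=\tilde x+(0,r)$ for $\Phi_0$ and $\tilde f^N\tilde x=\tilde x+(0,r+\chi'(p_0))$ for $\Phi_1$. The critical value is $\sum_{i<N}\bar g(f^ix)$ for $\Phi_0$. For $\Phi_1$ the last image has $q$-coordinate $q_J+\chi'(p_0)$, so the value is $\sum_{i<N}\bar g(f^ix)-p_0\chi'(p_0)+\chi(p_0)$, and the last two terms cancel when $|p_0|\le2$.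

\begin{lemma}\label{lem:crit}
\begin{enumerate}
\item[(a)] The critical points of $\Phi_0$ (resp.\ $\Phi_1$) with $|p_0|\le1$ correspond to the points $x\in\mathbb A$ of class $r$ (resp.\ $r+1$), with critical value $\sum_{i<N}g(f^ix)$.
\item[(b)] The critical points of $\Phi_0$ with $|p_0|>1$ form one circle $C_*$, on which all $p_j$ equal a number $p_*\in(-2,-1)$; its value $c_*$ satisfies $|c_*-Ng_-|\le2$.
\item[(c)] In Case I, $\Phi_1$ has no critical point with $|p_0|>1$. In Case II these points form one circle, whose value is within $2$ of $Ng_+$.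
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) has been shown, since every $f_j$ preserves $\mathbb A$. If $|p_0|>1$, then all $p_j$ equal $p_0$, the coordinate $q_0\in S^1$ is free, and the closing condition is $N\theta(p_0)=r$ for $\Phi_0$ and $N\theta(p_0)=r+\chi'(p_0)$ for $\Phi_1$. We use \eqref{eq:r} and $N\ge2$.

\emph{$\Phi_0$, $p_0<-1$.} The number $r/N$ lies in $(\theta_--\frac1N,\theta_-)\subset(\theta_--1,\theta_-)$. The function $\theta$ increases strictly from $\theta_--1$ to $\theta_-$ on $[-2,-1]$ and equals $\theta_--1$ to the left, so there is exactly one solution $p_*$.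

\emph{$\Phi_0$, $p_0>1$.} In Case I, $|N\theta_+-N\theta_-|>1>|r-N\theta_-|$. In Case II, $N\theta\ge N\theta_->r$. There is no solution.

\emph{$\Phi_1$, $p_0<-1$.} On $[-2,-1)$ we have $N\theta\le N\theta_-<r+1=r+\chi'$. For $p_0\le-2$ we have $N\theta=N\theta_--N<r\le r+\chi'$. There is no solution.

\emph{$\Phi_1$, $p_0>1$.} In Case I, $r+\chi'$ lies in $(N\theta_--1,N\theta_-+1)$, and $N\theta_+$ does not. In Case II there is exactly one $p^+\in(1,2)$ with $\theta(p^+)=\frac{r+1}N\in(\theta_-,\theta_-+\frac1N)$, while for $p_0\ge2$ we have $N\theta=N\theta_-+N>r+1$.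

Finally $c_*=N\bar g(p_*)$ and $|\bar g(p_*)-g_-|=|\int_{p_*}^{-1}p\,\theta'\,dp|\le2(\theta_--\theta(p_*))<2/N$. At $p^+$ the value is $N\bar g(p^+)$ and $|\bar g(p^+)-g_+|\le2(\theta(p^+)-\theta_+)<2/N$.
\end{proof}

\subsection{Sublevel sets}

The space $\mathcal E$ is not compact and $\Phi_0,\Phi_1$ are unbounded in both directions, so Morse theory needs a lower bound on the gradient at infinity. Write $\Phi^c=\{\Phi\le c\}$.

\begin{lemma}\label{lem:deform}
Let $\Phi$ be a smooth function on $\mathcal E$ that agrees with $\Phi_0$ or with $\Phi_1$ outside a compact set. If $\Phi$ has no critical value in $[c,c']$, then the inclusion $\Phi^c\subset\Phi^{c'}$ is a homotopy equivalence.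
\end{lemma}

\begin{proof}
The first and second derivatives of $\chi$ and of all $W_j$ are bounded; let $B$ bound the first derivatives. By \eqref{eq:grad} the field $\nabla\Phi_i$ is globally Lipschitz, hence so is $\nabla\Phi$, and its flow is complete.

Suppose $|\nabla\Phi_i|\le1$ at a point. By \eqref{eq:grad}, $|p_{j+1}-p_j|\le B+1$ and $|q_{j+1}-q_j|\le2B+1$ for all $j$. These inequalities together with $|p_0|\le4+J(B+1)$ define a compact set $\mathcal K\subset\mathcal E$. If instead $|p_0|>4+J(B+1)$, then all $p_j$ have the same sign and $|p_j|>4$. There $\chi'=0$, $\partial_PV_i=0$, and $V'$ equals the constant value $\theta(\pm\infty)$ of $\theta$, so the first equations in \eqref{eq:grad} add up to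
\[
\sum_j\frac{\partial\Phi_i}{\partial p_j}=r-N\theta(\pm\infty).
\]
This number is not zero, because $\Phi_0$ has no critical circle with $|p_0|\ge2$, and $|\nabla\Phi_i|\ge|r-N\theta(\pm\infty)|/\sqrt J$. So $|\nabla\Phi_i|$ is bounded below by a positive constant outside $\mathcal K$, and $|\nabla\Phi|$ is bounded below outside a larger compact set.

Consequently $|\nabla\Phi|\ge\delta>0$ on $\Phi^{-1}[c,c']$. The flow line of $-\nabla\Phi$ from a point of $\Phi^{-1}[c,c']$ reaches the level $c$ within time $(c'-c)/\delta^2$ and crosses it transversally, so the arrival time is continuous. Stopping the flow at that time gives a deformation retraction of $\Phi^{c'}$ onto $\Phi^c$.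
\end{proof}

\begin{lemma}\label{lem:circle}
If $c<c_*<c'$ and $C_*$ is the whole critical set of $\Phi_0$ in $\Phi_0^{-1}[c,c']$, then $H_*(\Phi_0^{c'},\Phi_0^c;\mathbb Z/2)\cong H_{*-k}(S^1;\mathbb Z/2)\neq0$ for some $k\ge0$.
\end{lemma}

\begin{proof}
Identify $\mathcal E$ with $S^1\times\mathbb R^{2J-1}$ by the coordinates $q_0\in S^1$ and $z=(q_1-q_0,\dots,q_{J-1}-q_0,p_0,\dots,p_{J-1})$. Where all $p_j<-1$ the functions $W_j$ do not depend on $q$, so there $\Phi_0$ is a function of $z$ alone and $C_*=S^1\times\{z_*\}$. Linearizing \eqref{eq:grad}, a vector in the kernel of the Hessian at a point of $C_*$ satisfies $\delta p_j=\delta p_{j+1}=:\delta p$ and $\delta q_{j+1}-\delta q_j=W_j''(p_*)\,\delta p$, with cyclic indices. The sum over $j$ is $0=N\theta'(p_*)\,\delta p$. Since $\theta'(p_*)>0$, we get $\delta p=0$ and all $\delta q_j$ are equal: the kernel is tangent to $C_*$. So $z_*$ is a nondegenerate critical point of the function of $z$, of some index $k$, and the Morse lemma gives coordinates $(u,v)\in\mathbb R^k\times\mathbb R^{2J-1-k}$ near $z_*$ with $\Phi_0=c_*-|u|^2+|v|^2$.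

We follow the proof of \cite[Theorem 3.2]{Milnor}, carrying along the factor $S^1$. Let $\delta>0$ be so small that the ellipsoid $\mathcal B=\{|u|^2+2|v|^2\le2\delta\}$ lies in the chart and $c<c_*-\delta$, $c_*+\delta<c'$. By Lemma~\ref{lem:deform} and the five lemma we may replace $c,c'$ by $c_*\mp\delta$. Let $b:[0,\infty)\to[0,\infty)$ be smooth with $b(0)>\delta$, $b=0$ on $[2\delta,\infty)$ and $-1<b'\le0$. Let $\widehat\Phi=\Phi_0-b(|u|^2+2|v|^2)$ on $S^1\times\mathcal B$ and $\widehat\Phi=\Phi_0$ elsewhere.

On $S^1\times\mathcal B$ we have $\widehat\Phi\le\Phi_0\le c_*+\delta$, so $\widehat\Phi^{c_*+\delta}=\Phi_0^{c_*+\delta}$. The derivatives of $\widehat\Phi$ with respect to $|u|^2$ and $|v|^2$ are $-1-b'<0$ and $1-2b'>0$, so its only critical points in the chart are on $C_*$, with value $c_*-b(0)<c_*-\delta$. Thus $\widehat\Phi$ has no critical value in $[c_*-\delta,c_*+\delta]$, and Lemma~\ref{lem:deform} lets us replace $\Phi_0^{c_*+\delta}$ by $\widehat\Phi^{c_*-\delta}$. The disk $D^k=\{v=0,\ |u|^2\le\delta\}$ satisfies $S^1\times D^k\subset\widehat\Phi^{c_*-\delta}$,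 because $\widehat\Phi$ decreases in $|u|$, and $S^1\times D^k$ meets $\Phi_0^{c_*-\delta}$ in $S^1\times\partial D^k$. A point of $\widehat\Phi^{c_*-\delta}$ outside $\Phi_0^{c_*-\delta}$ lies in $S^1\times\mathcal B$ and has $|v|^2>|u|^2-\delta$. Shrink $v$ radially until $|v|^2=\max\{0,|u|^2-\delta\}$. This decreases $\widehat\Phi$ and stays in $S^1\times\mathcal B$, and it defines a deformation retraction of $\widehat\Phi^{c_*-\delta}$ onto $\Phi_0^{c_*-\delta}\cup(S^1\times D^k)$. By excision the homology in question is that of $S^1\times(D^k,\partial D^k)$.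
\end{proof}

\subsection{Comparison of the two functionals}

\begin{proof}[End of the proof of Proposition~\ref{prop:A}]
Let $\varepsilon>0$, with $\varepsilon<\frac12|g_+-g_-|$ in Case II, and let $N$ also satisfy $N\varepsilon>12$. Suppose that no $x\in\mathbb A$ of class $r$ or $r+1$ has $|\frac1N\sum_{i<N}g(f^ix)-g_-|<\varepsilon$. Let $I_N=[Ng_--12,Ng_-+12]$. By Lemma~\ref{lem:crit}, the critical set of $\Phi_0$ in $\Phi_0^{-1}(I_N)$ is $C_*$, with value in $[Ng_--2,Ng_-+2]$, and $\Phi_1$ has no critical value in $I_N$: in Case II the value of its outer circle is at distance at least $2N\varepsilon-2>22$ from $Ng_-$. Put $c_1=Ng_--12$ and $c_2=Ng_-+4$. Since $|\Phi_1-\Phi_0|\le4$, there are inclusions of pairs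
\[
(\Phi_0^{c_2},\Phi_0^{c_1})\subset(\Phi_1^{c_2+4},\Phi_1^{c_1+4})\subset(\Phi_0^{c_2+8},\Phi_0^{c_1+8}).
\]
The function $\Phi_0$ has no critical value in $[c_1,c_1+8]$ or $[c_2,c_2+8]$, so the composition induces an isomorphism in homology by Lemma~\ref{lem:deform} and the five lemma. The function $\Phi_1$ has no critical value in $[c_1+4,c_2+4]$, so the middle pair has zero homology. Hence $H_*(\Phi_0^{c_2},\Phi_0^{c_1};\mathbb Z/2)=0$, which contradicts Lemma~\ref{lem:circle}.

So for every small $\varepsilon$ and all large $N$ there is a periodic orbit in $\mathbb A$ with mean action within $\varepsilon$ of $g_-$ and rotation number $r/N$ or $(r+1)/N$, which is within $1/N$ of $\theta_-$.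
\end{proof}

The hypothesis $(\theta_+,g_+)\ne(\theta_-,g_-)$ was used to keep the outer critical points of $\Phi_1$ away from the level $Ng_-$. For an irrational rotation, extended as in Case II, the circle at $p^+$ has value within $2$ of $Ng_+=Ng_-$, and it is the counterpart of $C_*$.

\section{Contact forms and the Calabi invariant}\label{sec:B}

This section proves Proposition~\ref{prop:B}.

\subsection{Spectral invariants of embedded contact homology}\label{sub:ech}

A \emph{contact form} on an oriented three-manifold $Y$ is a $1$-form $\lambda$ with $\lambda\wedge d\lambda>0$. Its kernel $\xi$ is a co-oriented positive contact structure, and the contact forms for $\xi$ are the forms $e^u\lambda$. The \emph{Reeb field} $R$ is defined by $d\lambda(R,\cdot)=0$ and $\lambda(R)=1$. The \emph{action} $\int_\gamma\lambda$ of a closed Reeb orbit is its period, and $\operatorname{vol}(\lambda)=\int_Y\lambda\wedge d\lambda$. An \emph{orbit set} is a finite, possibly empty, set $\alpha=\{(\gamma_i,m_i)\}$ of simple closed Reeb orbits with multiplicities $m_i\ge1$; its action is $\sum m_i\int_{\gamma_i}\lambda$.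

Let $Y$ be closed and connected, and $\Gamma\in H_1(Y)$. Embedded contact homology $ECH(Y,\xi,\Gamma)$ is a $\mathbb Z/2$-vector space; for a nondegenerate $\lambda$ it is the homology of a complex generated by certain orbit sets of total homology class $\Gamma$ and filtered by action. The spectral invariant $c_\sigma(\lambda)\in[0,\infty)$ of a class $\sigma\ne0$ is the lowest action level at which $\sigma$ can be represented, and it is extended to degenerate forms by approximation. We use only the following properties, valid for every contact form $\lambda$ for $\xi$, degenerate or not.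
\begin{itemize}
\item[(E1)] $c_\sigma(r\lambda)=r\,c_\sigma(\lambda)$ for constants $r>0$, and $c_\sigma(\lambda)\le c_\sigma(e^u\lambda)$ if $u\ge0$.
\item[(E2)] $c_\sigma(\lambda)$ is the action of some orbit set of $\lambda$.
\item[(E3)] If $c_1(\xi)+2\,\mathrm{PD}(\Gamma)\in H^2(Y;\mathbb Z)$ is torsion, there are nonzero homogeneous classes $\sigma_k\in ECH(Y,\xi,\Gamma)$ with gradings $I(\sigma_k)\to+\infty$. For any such sequence, $c_{\sigma_k}(\lambda)^2/I(\sigma_k)\to\operatorname{vol}(\lambda)$.
\end{itemize}
For the invariants see Hutchings \cite{Hutchings}; for the Weyl law in (E3), Cristofaro-Gardiner, Hutchings and Ramos \cite{CGHR}; for degenerate forms, for (E2), and for the existence of the classes $\sigma_k$ (via Taubes' isomorphism and Kronheimer--Mrowka), Cristofaro-Gardiner and Hutchings \cite{CGH} and Irie \cite{Irie}.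

We also use Gray's stability theorem: for a smooth family $\lambda_s$, $s\in[s_1,s_2]$, of contact forms on a closed manifold there are diffeomorphisms $\Psi_s$ and functions $u_s$, smooth in $s$, with $\Psi_{s_1}=\mathrm{id}$ and $\Psi_s^*\lambda_s=e^{u_s}\lambda_{s_1}$.

\subsection{The mapping torus and the strategy}\label{sub:strategy}

Fix $\nu\in(-1,1)$ and put $w_+=1+\nu>0$, $w_-=1-\nu>0$, so $w_++w_-=2$. From $g_+=\theta_+$ and $g_-=F-\theta_-$ we get
\[
g_\nu^+=w_+\theta_+,\qquad g_\nu^-=F-w_-\theta_- .
\]
Let $H_t$ be as in Lemma~\ref{lem:normal}(b), and let $G=(p+\nu)\,\partial_pH_t-H_t$, a function on $\mathbb A\times S^1$ with $t\in S^1$. The contact condition will require $G>0$, which a change of lift achieves. Replacing $\tilde f$ by $\tilde f+(0,M)$ with $M\in\mathbb N$ adds $M$ to $\theta_\pm$, $g$ and $D$, adds $2M$ to $F$, and adds $Mw_+$ to $g_\nu$, hence to $\operatorname{Cal}_\nu$, $\mathcal A_\nu$ and $g_\nu^\pm$; the statement of the proposition is unchanged. The new lift is generated by $H_t(p,q-Mt)+M(p-1)$, which is periodic in $t$ and satisfies \eqref{eq:K}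 with the new constants, and the new $G$ is $G(p,q-Mt,t)+Mw_+$. Since $w_+>0$ we may assume
\[
G>0\ \text{ on }\mathbb A\times S^1,\qquad\theta_+>0,\qquad F>0 .
\]
By Lemma~\ref{lem:normal}(c), $C:=\operatorname{Cal}_\nu>0$. Suppose the proposition fails, that is, $\inf_\gamma\mathcal A_\nu(\gamma)>C$. Choose $\kappa$ with
\begin{equation}\label{eq:kappa}
C<\kappa<\min\{g_\nu^+,g_\nu^-\},\qquad\mathcal A_\nu(\gamma)\ge\kappa\ \text{ for all }\gamma\in\mathcal P(f).
\end{equation}

For $s>0$ consider on $\mathbb A\times S^1$ the form
\[
\lambda_s=(p+\nu)\,dq+(s-H_t)\,dt .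
\]
Then $d\lambda_s=dp\wedge dq-\partial_pH\,dp\wedge dt-\partial_qH\,dq\wedge dt$ and $\lambda_s\wedge d\lambda_s=(G+s)\,dp\wedge dq\wedge dt>0$. The field $\partial_t+X_{H_t}$ spans the kernel of $d\lambda_s$ and $\lambda_s(\partial_t+X_{H_t})=G+s$, so the Reeb field is $(\partial_t+X_{H_t})/(G+s)$. Its return map to $\{t=0\}$ is $f$, and the simple closed Reeb orbits correspond to the periodic orbits of $f$. By Lemma~\ref{lem:normal}(c), the orbit through a point $x$ of minimal period $d$ has action
\begin{equation}\label{eq:inside}
\sum_{i<d}g_\nu(f^ix)+sd\ \ge\ (\kappa+s)\,d,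
\end{equation}
and the volume of $\mathbb A\times S^1$ is $\int_{\mathbb A}(g_\nu+s)\,\omega=2C+2s$.

Suppose the forms $\lambda_s$ extend to a closed manifold so that every orbit set has action $e+s\Delta$ with $e,\Delta$ independent of $s$ and $e\ge\kappa\Delta$. A spectral invariant $c(s)$ of $\lambda_s$ is always such an action. It should therefore have derivative $\Delta\le c(s)/(\kappa+s)$, and by the Weyl law
\begin{equation}\label{eq:heur}
\tfrac12\,\partial_s\log\operatorname{vol}(\lambda_s)\le\frac1{\kappa+s}.
\end{equation}
If the added pieces had negligible volume, the left side would be $1/(2C+2s)$ and we would only learn that $\kappa\le2C+s$. The point of the construction is that the added pieces have volume about $2s$, while most of their closed orbits have action independent of $s$, that is, $\Delta=0$. Then $\operatorname{vol}(\lambda_s)\approx2C+4s$, and \eqref{eq:heur} becomes $\kappa\le C+s$, which is false for small $s$. In integrated form: the function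
\begin{equation}\label{eq:Theta}
\Theta(s)=\frac{C+2s}{(\kappa+s)^2},\qquad\Theta'(s)=\frac{2(\kappa-C-s)}{(\kappa+s)^3},
\end{equation}
is strictly increasing on $(0,\kappa-C)$, and we will show that it cannot be. Fix $0<s_1<s_2<\kappa-C$; from now on $s\in[s_1,s_2]$.

\subsection{Rotationally symmetric forms}\label{sub:toric}

Near $\partial\mathbb A\times S^1$, and on the pieces to be added, the form is $\lambda=a(\tau)\,dq+b(\tau)\,dt$ on an interval times the torus $T^2$ with coordinates $(q,t)$. For such a form
\[
\lambda\wedge d\lambda=(a'b-ab')\,d\tau\wedge dq\wedge dt,\qquad R=\frac{-b'\,\partial_q+a'\,\partial_t}{a'b-ab'} .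
\]
So $\lambda$ is described by the plane curve $(a,b)$. It is contact when the curve turns clockwise around the origin, and its volume is twice the area swept by the segment from the origin to $(a,b)$. The Reeb flow is linear on each torus, in the direction normal to the curve. A closed orbit on the torus $\tau$ has a class $(r,d)\in\mathbb Z^2=H_1(T^2)$ that is a positive multiple of $(-b',a')$, and its action is $ra(\tau)+db(\tau)$. Where the curve ends on the line $ma+nb=0$, the form vanishes on the circles of class $(m,n)$, and these can be collapsed to close the manifold.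

By \eqref{eq:K}, with $\tau=p$, the curve of $\lambda_s$ leaves $(-w_-,F+s)$ at $\tau=-1$ with velocity $(1,-\theta_-)$ and arrives at $(w_+,s)$ at $\tau=1$ with velocity $(1,-\theta_+)$. We continue it by vertical segments, down from $(w_+,s)$ to $(w_+,0)$ and, backward in $\tau$, down from $(-w_-,F+s)$ to $(-w_-,F)$; see Figure~\ref{fig:curve}. On a vertical segment the Reeb direction is $\pm\partial_q$ and the period is $|a|$, independent of $s$, while the two segments contribute the volume $w_+s+w_-s=2s$. The corners have to be rounded, which creates new closed orbits, and $(-w_-,F)$ has to be moved slightly to a line of rational slope.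

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!25] (0,0) -- (-2,2.2) -- (-2,3.2) -- cycle;
\fill[gray!25] (0,0) -- (2.6,1) -- (2.6,0) -- cycle;
\draw[->] (-3,0) -- (3.6,0) node[right] {$a$};
\draw[->] (0,-0.3) -- (0,3.7) node[above] {$b$};
\draw[thick,->] (-2,2.2) -- (-2,2.8);
\draw[thick] (-2,2.8) -- (-2,3.2) -- (-1.4,3.0);
\draw[thick,dashed] (-1.4,3.0) .. controls (-0.5,2.7) and (1.1,2.05) .. (2.1,1.35);
\draw[thick,->] (2.1,1.35) -- (2.6,1) -- (2.6,0.45);
\draw[thick] (2.6,0.45) -- (2.6,0);
\fill (-2,2.2) circle (1.3pt) node[left] {$(-w_-,F)$};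
\fill (-2,3.2) circle (1.3pt) node[left] {$(-w_-,F+s)$};
\fill (2.6,1) circle (1.3pt) node[right] {$(w_+,s)$};
\fill (2.6,0) circle (1.3pt) node[below] {$(w_+,0)$};
\node at (1.35,2.5) {$\mathbb A\times S^1$};
\end{tikzpicture}
\caption{The curve $(a,b)$ of the contact form $\lambda_s=a\,dq+b\,dt$, before the two corners are rounded. The dashed arc stands for the mapping torus $\mathbb A\times S^1$, where the form need not be rotationally symmetric. On the vertical segments the closed Reeb orbits have action independent of $s$; these segments contribute twice the shaded areas, $w_-s+w_+s=2s$, to the volume.}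
\label{fig:curve}
\end{figure}

\begin{example}\label{ex:rotation}
Let $f$ be the rotation by $\theta_0>0$ and $\nu=0$. Then $H=\theta_0(p-1)$, $F=2\theta_0$, $C=g_\pm=\theta_0$, and the curve is the polygon with vertices $(-1,2\theta_0)$, $(-1,2\theta_0+s)$, $(1,s)$, $(1,0)$. Twice the swept areas are $s$, $2\theta_0+2s$ and $s$, with sum $2C+4s$. When the corner $(1,s)$ is rounded, the normal direction runs from $(\theta_0,1)$ to $(1,0)$, so there appear orbits of every class $(r,d)$ with $d>0$ and $r/d>\theta_0$, of action about $r+sd>(\theta_0+s)d$. At the corner $(-1,2\theta_0+s)$ the classes have $r/d<\theta_0$ and action about $-r+(2\theta_0+s)d>(\theta_0+s)d$. Even when $f$ has no periodic orbit, these orbits prevent a bound $e\ge\kappa\Delta$ with $\kappa>\theta_0$. This is why \eqref{eq:kappa} requires $\kappa<g_\nu^\pm$. With $\kappa=\theta_0=C$ the inequality $\kappa\le C+s$ holds, with equality in the limit $s\to0$.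
\end{example}

\subsection{Closing up the mapping torus}\label{sub:closing}

Let $\varepsilon>0$ satisfy
\begin{equation}\label{eq:eps}
\varepsilon\le s_1/3,\qquad g_\nu^+-\varepsilon\ge\kappa,\qquad g_\nu^--\varepsilon(1+|\theta_-|)\ge\kappa ;
\end{equation}
one more smallness condition is imposed at the end. We extend the coordinate $\tau=p$ to $(-3,3)$. Fix a smooth function $\mu:[-3,-1]\cup[1,3]\to[0,1]$, nondecreasing in $|\tau|$ on each interval, $0$ near $|\tau|=1$ and $1$ on a neighborhood of $\{|\tau|\ge2\}$; it turns the direction of the curve. Fix a smooth speed $v>0$ on the same set, equal to $1$ near $|\tau|=1$ and near $|\tau|=3$, with integral at most $\varepsilon/(2+|\theta_\pm|)$ over $1\le\pm\tau\le2$ and at most $s_1/3$ over $2\le\pm\tau\le3$. Fix a smooth $\eta\ge0$ with compact support in $2<|\tau|<3$ and integral $1$ over each of the two intervals.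

\emph{The $+$ corner, $\tau\in[1,2]$.} Let $(a,b)=(a^+,b^++s)$, where $(a^+,b^+)(1)=(w_+,0)$ and
\[
(a^+,b^+)'=v\,\big(1-\mu,\ -\theta_+(1-\mu)-\mu\big).
\]
Near $\tau=1$ the velocity is $(1,-\theta_+)$, so the form fits smoothly. The curve has length at most $\varepsilon$, so $w_+\le a^+\le w_++\varepsilon$ and $-\varepsilon\le b^+\le0$. Since $b^++s>0$, $a^+>0$ and $\theta_+>0$,
\[
a'b-ab'=v\,\big[(1-\mu)(b^++s)+a^+\big(\theta_+(1-\mu)+\mu\big)\big]>0 .
\]
Write $(a^+,b^+)(2)=(a_+,-b_+)$, with $0\le b_+\le\varepsilon$.

\emph{The $+$ end, $\tau\in[2,3)$.} Let $a=a_+$, $b(2)=s-b_+$ and $b'=-(v+A_s\eta)$ with $A_s=s-b_+-\int_2^3v\ge0$. Near $\tau=2$ the velocity is $(0,-v)$ on both sides. The function $b$ is smooth in $(s,\tau)$, $a'b-ab'=-a_+b'>0$, and $b=3-\tau$ near $3$ by the choice of $A_s$. With $\varrho^2=3-\tau$ we have $\lambda_s=a_+dq+\varrho^2dt$. In polar coordinates $(\varrho,2\pi t)$ on a disk with Cartesian coordinates $(x,y)$, $\varrho^2dt=\frac1{2\pi}(x\,dy-y\,dx)$. So $\lambda_s$ extends smoothly over a core circle $\varrho=0$, as a contact form with Reeb field $\partial_q/a_+$.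 The circles of class $(0,1)$ are collapsed.

\emph{The $-$ corner, $\tau\in[-2,-1]$.} Let $(a,b)=(a^-,b^-+s)$, where $(a^-,b^-)(-1)=(-w_-,F)$ and
\[
(a^-,b^-)'=v\,\big(1-\mu,\ -\theta_-(1-\mu)+\mu\big).
\]
The velocity near $\tau=-1$ is $(1,-\theta_-)$ and the length is at most $\varepsilon$, so $-w_--\varepsilon\le a^-\le-w_-<0$ and $|b^--F|\le\varepsilon$. By \eqref{eq:eps},
\begin{equation}\label{eq:minus}
b^-+a^-\theta_-\ge F-w_-\theta_--\varepsilon(1+|\theta_-|)\ge\kappa>0,
\end{equation}
and therefore $a'b-ab'=v\,[(1-\mu)(b^-+a^-\theta_-+s)-\mu a^-]>0$. Write $(a^-,b^-)(-2)=(-a_-,F+e_-)$, with $w_-\le a_-\le w_-+\varepsilon$ and $|e_-|\le\varepsilon$.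

\emph{The $-$ end, $\tau\in(-3,-2]$.} Since $F>0$ and $a_->0$, there are coprime integers $m,n\ge1$ with $|\frac mna_--F|\le\varepsilon$. Let $a=-a_-$, $b(-2)=F+e_-+s$ and $b'=v+A_s^-\eta$ with
\[
A_s^-=F+e_-+s-\tfrac mna_--\textstyle\int_{-3}^{-2}v\ \ge\ s-2\varepsilon-s_1/3\ \ge\ 0 .
\]
Near $\tau=-2$ the velocity is $(0,v)$ on both sides, $a'b-ab'=a_-b'>0$, and $b=\frac mna_-+(3+\tau)$ near $-3$. Choose integers $m',n'$ with $mn'-nm'=1$ and new torus coordinates $(t',q')$ with $q=mt'+m'q'$, $t=nt'+n'q'$. With $\varrho^2=3+\tau$,
\[
\lambda_s=-a_-(m\,dt'+m'dq')+\big(\tfrac mna_-+\varrho^2\big)(n\,dt'+n'dq')=n\varrho^2dt'+\big(\tfrac{a_-}n+n'\varrho^2\big)dq' .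
\]
In polar coordinates $(\varrho,2\pi t')$ this extends smoothly over a core circle $\varrho=0$. Along the core $\lambda_s=\frac{a_-}n\,dq'$ and $d\lambda_s=\frac n\pi\,dx\wedge dy$, so the extension is contact and the core is a closed Reeb orbit of action $a_-/n$. The circles of class $(m,n)$ are collapsed.

We obtain a smooth family $\lambda_s$, $s\in[s_1,s_2]$, of contact forms on a closed connected oriented manifold $Y$, the union of $(-3,3)\times T^2$ and two core circles, which depends on $\varepsilon$ but not on $s$. It is a union of two solid tori with meridians $(0,1)$ and $(m,n)$, so $H_1(Y)=\mathbb Z^2/\langle(0,1),(m,n)\rangle\cong\mathbb Z/m$. By Poincar\'e duality $H^2(Y;\mathbb Z)$ is finite, so (E3) applies with $\Gamma=0$.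

Since $|a'b-ab'|\le|(a,b)|\,|(a',b')|$, each corner has volume at most $\varepsilon\max|(a,b)|$. The ends have volumes $a_+(s-b_+)$ and $a_-(F+e_-+s-\frac mna_-)$, which differ from $w_+s$ and $w_-s$ by $O(\varepsilon)$. Hence, uniformly in $s\in[s_1,s_2]$,
\begin{equation}\label{eq:vol}
\operatorname{vol}(\lambda_s)=2C+2s+w_+s+w_-s+O(\varepsilon)=2C+4s+O(\varepsilon).
\end{equation}
The condition $|\nu|<1$ has been used through $a_\pm\ge w_\pm>0$: at $w_\pm=0$ the vertical segment lies on the $b$-axis and does not turn around the origin.

\subsection{Actions of orbit sets}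

\begin{lemma}\label{lem:orbits}
There is a set $Z\subset\mathbb R$ of Lebesgue measure zero, independent of $s$, such that the action of every orbit set of $\lambda_s$ has the form $e+s\Delta$ with $e\in Z$, $\Delta\in\mathbb Z_{\ge0}$ and $e\ge\kappa\Delta$.
\end{lemma}

\begin{proof}
The region $\mathbb A\times S^1$, the tori with $|\tau|\ge1$ and the cores are invariant under the Reeb flow. We write the action of each simple closed orbit $\gamma$ as $e(\gamma)+s\,d(\gamma)$ with $e(\gamma)\ge\kappa\,d(\gamma)$, and we exhibit $e(\gamma)$ as a critical value of a function from a countable list $\mathcal F$ of smooth functions on manifolds that does not depend on $s$.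

\emph{Orbits in $\mathbb A\times S^1$.} Let $d(\gamma)=d$ be the minimal period of the point $x$ and $e(\gamma)=\sum_{i<d}g_\nu(f^ix)$; the inequality is \eqref{eq:inside}. Extend $f$ by rotations and $g_\nu$ by constants to a slightly larger open annulus. For $d\ge1$ and $r\in\mathbb Z$ write $\tilde f^d(p,q)=(P,Q)$ and $S_d=\sum_{i<d}g_\nu\circ f^i$, so $dS_d=(P+\nu)\,dQ-(p+\nu)\,dq$. On the open strip let $B_{r,d}=S_d-(P+\nu)(Q-q-r)$. Then
\[
dB_{r,d}=dS_d-(Q-q-r)\,dP-(P+\nu)(dQ-dq)=(P-p)\,dq-(Q-q-r)\,dP .
\]
At a point with $\tilde f^d\tilde x=\tilde x+(0,r)$ this vanishes and $B_{r,d}=S_d$. Put all $B_{r,d}$ on the list.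

\emph{Orbits in a corner, where $\mu<1$.} Here $a'>0$, so the class $(r,d)$ has $d>0$ and $r/d=-b'/a'$. The action is $e+sd$ with $e=ra^\pm+db^\pm$. In the $+$ corner $r/d=\theta_++\frac\mu{1-\mu}\ge\theta_+>0$, so $e\ge d(w_+\theta_+-\varepsilon)=d(g_\nu^+-\varepsilon)\ge\kappa d$ by \eqref{eq:eps}. In the $-$ corner $r/d=\theta_--\frac\mu{1-\mu}$ and $a^-<0$, so $e\ge d(a^-\theta_-+b^-)\ge\kappa d$ by \eqref{eq:minus}. The relation $r/d=-b'/a'$ says that $\tau$ is a critical point of $ra^\pm+db^\pm$. Put these functions, on the open intervals $1<\pm\tau<2$, on the list.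

\emph{Orbits where $\mu=1$, and the cores.} By monotonicity of $\mu$, the curve is vertical there with $a=\pm a_\pm$, and the Reeb field is $\pm\partial_q/a_\pm$ off the cores. The actions are $a_+$, $a_-$ and $a_-/n$. Put $d(\gamma)=0$, let $e(\gamma)>0$ be the action, and put these three constants, as functions on $\mathbb R$, on the list.

For an orbit set let $e=\sum m_ie(\gamma_i)$ and $\Delta=\sum m_id(\gamma_i)$; then $e\ge\kappa\Delta$. If $B_1,\dots,B_j\in\mathcal F$, with repetitions allowed, have critical points $x_1,\dots,x_j$, then $(x_1,\dots,x_j)$ is a critical point of the smooth function $B_1(x_1)+\dots+B_j(x_j)$ on the product manifold. Let $Z$ consist of $0$ and the critical values of all these sums. There are countably many sums, so $Z$ has measure zero by Sard's theorem, and $e\in Z$.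
\end{proof}

The orbit set that realizes a spectral invariant may change with $s$ in an uncontrolled way, so we cannot differentiate its action. The measure-zero property of $Z$ replaces this, through the following lemma.

\begin{lemma}\label{lem:null}
Let $\phi:[s_1,s_2]\to\mathbb R$ be a function and $Z\subset\mathbb R$ a null set. Then the set $E$ of points $s$ with $\phi(s)\in Z$ at which $\phi'(s)$ exists and is nonzero is null.
\end{lemma}

\begin{proof}
Let $E_j$ be the set of $s\in E$ such that $|\phi(s)-\phi(s')|\ge|s-s'|/j$ whenever $|s-s'|<1/j$. Then $E=\bigcup_jE_j$. If $I$ is an interval of length less than $1/j$, then $\phi$ is injective on $E_j\cap I$ with $j$-Lipschitz inverse. So $E_j\cap I$ is the image of a subset of $Z$ under a Lipschitz map, hence null.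
\end{proof}

\subsection{The differential inequality}

\begin{proof}[End of the proof of Proposition~\ref{prop:B}]
The spectral invariants compare forms with the same kernel, so let $\Psi_s^*\lambda_s=e^{u_s}\lambda_{s_1}$ as in Gray's theorem. The form $e^{u_s}\lambda_{s_1}$ has the same volume and the same actions of orbit sets as $\lambda_s$. Let $\xi=\ker\lambda_{s_1}$, let $\sigma_k\in ECH(Y,\xi,0)$ be as in (E3), and put $c_k(s)=c_{\sigma_k}(e^{u_s}\lambda_{s_1})$. With $L=\sup|\partial_su_s|$ we have $u_s\le u_{s'}+L|s-s'|$, so (E1) gives $c_k(s)\le e^{L|s-s'|}c_k(s')$. By (E3), $c_k(s_1)>0$ for large $k$. For such $k$ the function $c_k$ is positive and $\log c_k$ is $L$-Lipschitz; in particular it is differentiable almost everywhere and is the integral of its derivative.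

By (E2) and Lemma~\ref{lem:orbits}, the interval $[s_1,s_2]$ is covered by the sets
\[
\Sigma_\Delta=\{s:\ c_k(s)-s\Delta\in Z,\ \ c_k(s)\ge(\kappa+s)\Delta\},\qquad\Delta=0,1,2,\dots
\]
Lemma~\ref{lem:null}, applied to $\phi(s)=c_k(s)-s\Delta$, shows that outside a null set every $s\in\Sigma_\Delta$ has $c_k'(s)=\Delta\le c_k(s)/(\kappa+s)$. Discarding countably many null sets, we get $(\log c_k)'\le1/(\kappa+s)$ almost everywhere, and so
\[
\frac{c_k(s_2)}{c_k(s_1)}\le\frac{\kappa+s_2}{\kappa+s_1}.
\]
Square this and let $k\to\infty$. The classes $\sigma_k$ are the same for both forms, so the gradings cancel and (E3) gives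
\[
\frac{\operatorname{vol}(\lambda_{s_2})}{(\kappa+s_2)^2}\le\frac{\operatorname{vol}(\lambda_{s_1})}{(\kappa+s_1)^2}.
\]
By \eqref{eq:vol} the two sides are $2\Theta(s_2)+O(\varepsilon)$ and $2\Theta(s_1)+O(\varepsilon)$. But $\Theta(s_2)>\Theta(s_1)$ by \eqref{eq:Theta}, and $s_1,s_2,\kappa$ were fixed before $\varepsilon$. For small $\varepsilon$ this is a contradiction. Hence $\inf_\gamma\mathcal A_\nu(\gamma)\le C<\infty$, and in particular $\mathcal P(f)\ne\emptyset$.
\end{proof}

\section{Two-sided bounds and sharpness}\label{sec:complements}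

The results of this section are not needed for Theorem~\ref{thm:main}. Call $f$ \emph{exceptional} if $\theta_+=\theta_-=:\theta_0\notin\mathbb Q$ and $g_+=g_-$; these are the maps with the boundary data of an irrational rotation. Since $g_+=\theta_+$ and $g_-=F-\theta_-$, an equivalent condition is $\theta_+=\theta_-=F/2\notin\mathbb Q$. For an exceptional map $g_\nu^\pm=(1+\nu)\theta_0$ and, by Lemma~\ref{lem:normal}(c), $\operatorname{Cal}_\nu=\operatorname{Cal}(f)+\nu\theta_0$, so
\begin{equation}\label{eq:exc}
\operatorname{Cal}_\nu-g_\nu^\pm=\operatorname{Cal}(f)-\theta_0\quad\text{for all }\nu .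
\end{equation}

\begin{theorem}\label{thm:compl}
Let $\nu\in[-1,1]$.
\begin{enumerate}
\item[(1)] If $f$ is not exceptional, then, with no hypothesis on $\operatorname{Cal}(f)$, $\mathcal P(f)\neq\emptyset$ and
\[
\inf_\gamma\mathcal A_\nu\le\min\{\operatorname{Cal}_\nu,g_\nu^+,g_\nu^-\},\qquad\sup_\gamma\mathcal A_\nu\ge\max\{\operatorname{Cal}_\nu,g_\nu^+,g_\nu^-\}.
\]
\item[(2)] If $f$ is exceptional, then $\operatorname{Cal}(f)<\theta_0$ implies $\inf_\gamma\mathcal A_\nu\le\operatorname{Cal}_\nu$, and $\operatorname{Cal}(f)>\theta_0$ implies $\sup_\gamma\mathcal A_\nu\ge\operatorname{Cal}_\nu$. In both cases $\mathcal P(f)\ne\emptyset$.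
\item[(3)] If $f$ has no periodic orbit, then $\theta_+=\theta_-=F/2=\operatorname{Cal}(f)\notin\mathbb Q$.
\item[(4)] The bound $\operatorname{Cal}(f)$ in Theorem~\ref{thm:main} cannot be replaced by $\operatorname{Cal}(f)-\eta$ for any $\eta>0$, even if $\max\{g_+,g_-\}-\operatorname{Cal}(f)\ge\frac12$ is required. The hypothesis $\operatorname{Cal}(f)<\max\{g_+,g_-\}$ cannot be weakened to $\operatorname{Cal}(f)\le\max\{g_+,g_-\}$.
\end{enumerate}
\end{theorem}

\begin{proof}
\emph{Infima for $|\nu|<1$.} Let $f$ be non-exceptional. Either Proposition~\ref{prop:A} applies, or $\theta_+=\theta_-\in\mathbb Q$ and the orbits on both boundary circles are periodic. In both cases there are, for each sign, periodic orbits with $\mathcal A\to g_\pm$ and $\rho\to\theta_\pm$, hence $\mathcal A_\nu\to g_\nu^\pm$, and $\inf\mathcal A_\nu\le\min\{g_\nu^+,g_\nu^-\}$. If $\operatorname{Cal}_\nu\ge\min\{g_\nu^+,g_\nu^-\}$, this gives $\inf\mathcal A_\nu\le\operatorname{Cal}_\nu$ as well; otherwise Proposition~\ref{prop:B} does. If $f$ is exceptional with $\operatorname{Cal}(f)<\theta_0$, Proposition~\ref{prop:B}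 applies by \eqref{eq:exc}.

\emph{Infima for $\nu_0=\pm1$.} Let $R=\max|D|$. Then $|\rho(\gamma)|\le R$, so $\inf\mathcal A_{\nu_0}\le\inf\mathcal A_\nu+|\nu_0-\nu|R$. The numbers $\operatorname{Cal}_\nu$ and $g_\nu^\pm$ are affine in $\nu$. Let $\nu\to\nu_0$ from inside $(-1,1)$.

\emph{Suprema.} Apply the above to $f^{-1}$ with the lift $\tilde f^{-1}$. From $(f^{-1})^*\beta-\beta=-(f^{-1})^*dg$ its action function is $-g\circ f^{-1}$, which has the required value $-\theta_+$ on $\mathbb A_+$, and its displacement is $-D\circ f^{-1}$. So $\theta_\pm$, $\operatorname{Cal}_\nu$, $g_\nu^\pm$ and $\mathcal A_\nu$ all change sign, the periodic orbits are the same, and $f^{-1}$ is exceptional exactly when $f$ is. This completes (1) and (2).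

(3) By (1) the map is exceptional, and by (2) $\operatorname{Cal}(f)=\theta_0$.

(4) It suffices to treat $0<\eta<\frac14$. In Example~\ref{ex:integrable} take $\theta=\theta_0$ for $p\le1-\eta$, $\theta'\ge0$, and $\theta=\theta_0+1$ near $p=1$. Then $g'=p\,\theta'\ge0$, $g_+=\theta_0+1$, and $g_+-g_-=\int_{1-\eta}^1p\,\theta'\,dp\in[1-\eta,1]$. Since $g=g_-$ for $p\le1-\eta$ and $g\le g_-+1$ on the remaining strip of area $\eta$, we get $\operatorname{Cal}(f)\le g_-+\eta/2$. Every mean action is at least $\min g=g_-\ge\operatorname{Cal}(f)-\eta/2$, so $\inf_\gamma\mathcal A(\gamma)>\operatorname{Cal}(f)-\eta$, while $g_+-\operatorname{Cal}(f)\ge1-\frac32\eta\ge\frac12$. The last claim is shown by the irrational rotation of Example~\ref{ex:integrable}.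
\end{proof}

By Theorem~\ref{thm:compl} with $\nu=0$, the inequality $\inf_\gamma\mathcal A(\gamma)\le\operatorname{Cal}(f)$ can fail only if $f$ is exceptional with $\operatorname{Cal}(f)\ge\theta_0$, and it does fail for irrational rotations. For which other exceptional maps with $\operatorname{Cal}(f)\ge\theta_0$ it fails is not determined here. The hypothesis of Theorem~\ref{thm:main} excludes all of them, since $g_+=g_-=\theta_0$ for an exceptional map.

\begin{thebibliography}{9}

\bibitem{CGH}
Cristofaro-Gardiner and Hutchings, \emph{From one Reeb orbit to two}, J. Differential Geom. (2016).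

\bibitem{CGHR}
Cristofaro-Gardiner, Hutchings and Ramos, \emph{The asymptotics of ECH capacities}, Invent. Math. (2015).

\bibitem{Hutchings}
Hutchings, \emph{Quantitative embedded contact homology}, J. Differential Geom. (2011).

\bibitem{Irie}
Irie, \emph{Dense existence of periodic Reeb orbits and ECH spectral invariants}, J. Mod. Dyn. (2015).

\bibitem{Milnor}
Milnor, \emph{Morse Theory}.

\bibitem{Qu}
Huadi Qu, \emph{Action and rotation number of periodic orbits of area-preserving annulus diffeomorphisms}, arXiv:2512.02507 (2025).

\end{thebibliography}
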